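\title{The peak of the normalized coefficients of the distance characteristic polynomial of a tree}

\begin{abstract}
Let $T$ be a tree on $n\ge 3$ vertices, and let $d_0,\dots,d_{n-2}$ be the normalized coefficients of the characteristic polynomial of its distance matrix. We prove the Collins--Shor conjecture: this sequence is unimodal with peak between $\lfloor n/2\rfloor$ and $\lceil n-n/\sqrt5\rceil$. More precisely, $d_0<d_1<\dots<d_{\lfloor n/2\rfloor}$ and every peak is at most $\lceil n-n/\sqrt5-2/5\rceil$. For the upper bound we show that every peak $k$ satisfies $n-\operatorname{tr}R-3<k\le\lceil n-\operatorname{tr}R\rceil$, where $R=(I+L)^{-1}$ and $L$ is the Laplacian of $T$, and that the path is the unique minimizer of $\operatorname{tr}R$. For the lower bound we substitute the Catalan series into a recursion over rooted subtrees and find series with nonnegative coefficients. The star attains the lower bound for every $n$, and the path attains the upper bound up to an additive constant.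
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $G$ be a finite, simple, undirected, connected graph on vertices $v_1,\dots,v_n$. Its \emph{distance matrix} $\mathcal D(G)$ is the $n\times n$ matrix whose $(i,j)$-entry is $\operatorname{dist}(v_i,v_j)$, the length of a shortest path between $v_i$ and $v_j$. Following Graham and Lov\'asz, let $\delta_k(G)$ be the coefficient of $x^k$ in $\det(\mathcal D(G)-xI)$. Throughout the paper $T$ is a tree (a connected graph without cycles) on $n\ge3$ vertices, and $\mathcal D=\mathcal D(T)$. It is known that $(-1)^{n-1}\delta_k(T)>0$ for $0\le k\le n-2$; a short proof is contained in Proposition~\ref{prop:factor}. The \emph{normalized coefficients} of $T$ are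
\[
d_k=d_k(T)=\frac{2^k}{2^{n-2}}\,|\delta_k(T)|=\frac{(-1)^{n-1}\delta_k(T)}{2^{\,n-k-2}}\qquad(0\le k\le n-2).
\]
Up to the sign $(-1)^k$, the coefficient $\delta_k$ is the sum of the principal minors of $\mathcal D$ of order $n-k$. The minors of order $1$ vanish, so $\delta_{n-1}=0$. The minors of orders $2$ and $3$ give
\[
d_{n-2}=\sum_{\{u,v\}}\operatorname{dist}(u,v)^2,\qquad d_{n-3}=\sum_{\{u,v,w\}}\operatorname{dist}(u,v)\operatorname{dist}(u,w)\operatorname{dist}(v,w).
\]
At the other end, the Graham--Pollak formula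
\[
\det\mathcal D=(-1)^{n-1}(n-1)2^{n-2}
\]
says that $d_0=n-1$ for every tree. So the sequence runs from a number that ignores the shape of $T$ to numbers that depend strongly on it: the path on four vertices gives $(3,16,20)$ and the star on four vertices gives $(3,14,15)$. We collect the coefficients in the polynomial
\begin{equation}\label{eq:Pdef}
P(y)=(-1)^{n-1}2^{2-n}\det(\mathcal D-2yI)=\sum_{k=0}^{n-2}d_ky^k-4y^n .
\end{equation}

A sequence $a_0,\dots,a_m$ of real numbers is \emph{unimodal} if there is an index $k$, called a \emph{peak}, with $a_{i-1}\le a_i$ for $i\le k$ and $a_i\ge a_{i+1}$ for $i\ge k$. The peaks of a unimodal sequence are exactly the indices at which it is maximal. We take the following problem from \cite{AABHKLT}.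

\medskip
\noindent\textbf{Conjecture} (Collins--Shor). \emph{For every tree $T$ on $n\ge3$ vertices, the sequence $d_0(T),\dots,d_{n-2}(T)$ is unimodal and has a peak $k$ with $\lfloor n/2\rfloor\le k\le\lceil n-n/\sqrt5\rceil$.}
\medskip

We prove it in a slightly stronger form.

\begin{theorem}\label{thm:main}
Let $T$ be a tree on $n\ge3$ vertices.
\begin{enumerate}
\item[(a)] $d_0<d_1<\dots<d_{\lfloor n/2\rfloor}$.
\item[(b)] The sequence $(d_k)_{0\le k\le n-2}$ is unimodal, and every index at which it is maximal is at most $\lceil n-\frac n{\sqrt5}-\frac25\rceil\le\lceil n-\frac n{\sqrt5}\rceil$.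
\end{enumerate}
Hence the Collins--Shor conjecture holds, and every peak lies in the stated interval.
\end{theorem}

The \emph{Laplacian} $L$ of $T$ is the matrix with $L_{vv}=\deg v$, with $L_{vw}=-1$ if $v$ and $w$ are adjacent, and with $L_{vw}=0$ otherwise. It is positive semidefinite and $L\mathbf 1=0$, where $\mathbf 1$ is the all-ones vector. Put $R=(I+L)^{-1}$. The second theorem locates the peak of an individual tree and shows that both ends of the interval are of the right size.

\begin{theorem}\label{thm:trace}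
Let $T$ be a tree on $n\ge3$ vertices, and let $\eta_0>0$ be given by $\sinh\eta_0=\frac12$.
\begin{enumerate}
\item[(a)] $\operatorname{tr}R\ge\frac25+\frac n{\sqrt5}\coth(2n\eta_0)>\frac n{\sqrt5}+\frac25$, with equality in the first inequality if and only if $T$ is a path.
\item[(b)] Every peak $k$ satisfies $n-\operatorname{tr}R-3<k\le\lceil n-\operatorname{tr}R\rceil$.
\item[(c)] The star has the unique peak $\lfloor n/2\rfloor$, and every peak of the path $P_n$ is greater than $n-\frac n{\sqrt5}-\frac72$.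
\end{enumerate}
\end{theorem}

By (c), the constants $\frac12$ and $1-\frac1{\sqrt5}$ in the conjecture are both optimal.

\begin{example}[the star]\label{ex:star}
Let $T$ be the star with $n-1$ leaves. A vector supported on the leaves with entry sum $0$ is an eigenvector of $\mathcal D$ for the eigenvalue $-2$; this accounts for $n-2$ eigenvalues. On vectors that are constant on the leaves, $\mathcal D$ acts as $\left(\begin{smallmatrix}0&n-1\\1&2(n-2)\end{smallmatrix}\right)$, with characteristic polynomial $x^2-2(n-2)x-(n-1)$. Therefore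
\[
P(y)=(1+y)^{n-2}\bigl((n-1)+4(n-2)y-4y^2\bigr).
\]
The normalization turns the eigenvalue $-2$ into the factor $1+y$, so the $d_k$ resemble binomial coefficients and peak near $n/2$. For $n=5$ the sequence is $(4,24,44,28)$.
\end{example}

The following heuristic explains both constants. We shall see that $P(y)=(n-1)\det(I+yB)$ for a rank-one perturbation $B$ of $L$, so the $d_k$ should behave like the coefficients of $\det(I+yL)=\prod_i(1+\mu_iy)$, where the $\mu_i\ge0$ are the eigenvalues of $L$. Divided by their sum, these coefficients are the distribution of a sum of independent $\{0,1\}$-valued random variables with success probabilities $\mu_i/(1+\mu_i)$. Such a distribution peaks near its mean, which is $\sum_i\mu_i/(1+\mu_i)=n-\operatorname{tr}R$. For the star the eigenvalues of $L$ are $0$, $1$ ($n-2$ times) and $n$, so $\operatorname{tr}R=\frac n2+\frac1{n+1}$. For the path they are $2-2\cos(\pi j/n)$ with $0\le j<n$, so $\frac1n\operatorname{tr}R$ tends to $\frac1\pi\int_0^\pi\frac{d\theta}{3-2\cos\theta}=\frac1{\sqrt5}$.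 The conjecture says that the star and the path are the two extremes.

The two ends of the interval need different arguments. Section~\ref{sec:laplacian} passes from $\mathcal D$ to $L$ and proves unimodality. Section~\ref{sec:peak} makes the heuristic rigorous (Theorem~\ref{thm:trace}(b)), and Section~\ref{sec:path} shows that the path minimizes $\operatorname{tr}R$; together they give the upper bound. This route cannot give the lower bound: for the star, Theorem~\ref{thm:trace}(b) yields only $k>\frac n2-3-\frac1{n+1}$, while the bound $\lfloor n/2\rfloor$ is attained and leaves no room for a loss. Section~\ref{sec:catalan} therefore proves Theorem~\ref{thm:main}(a) by an exact argument, which writes $d_k-d_{k-1}$ as a coefficient of a power series that is almost visibly positive. Section~\ref{sec:sharp} treats the star and the path.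

\section{From the distance matrix to the Laplacian}\label{sec:laplacian}

Let $\tau$ be the vector with entries $\tau_v=2-\deg v$.

\begin{lemma}\label{lem:inverse}
$\mathcal D^{-1}=-\frac12L+\frac1{2(n-1)}\tau\tau^T$.
\end{lemma}

\begin{proof}
We have $(L\mathcal D)_{uw}=\sum_{u'}\bigl(\operatorname{dist}(u,w)-\operatorname{dist}(u',w)\bigr)$, the sum running over the neighbors $u'$ of $u$. If $u\ne w$, exactly one neighbor of $u$ is closer to $w$, by one step, and the others are farther by one step, so the entry is $1-(\deg u-1)=\tau_u$. If $u=w$, the entry is $-\deg u=\tau_u-2$. Thus $L\mathcal D=\tau\mathbf 1^T-2I$.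

Fix a vertex $r$ and put $h_v=\operatorname{dist}(r,v)$. Every edge joins a vertex $v\ne r$ to its neighbor closer to $r$, and each $v\neq r$ arises from exactly one edge, so $\sum_vh_v\deg v=\sum_{v\ne r}(2h_v-1)$. Hence $(\mathcal D\tau)_r=2\sum_vh_v-\sum_{v\ne r}(2h_v-1)=n-1$, that is, $\tau^T\mathcal D=(n-1)\mathbf 1^T$. The product of the matrix in the statement with $\mathcal D$ is $-\frac12\tau\mathbf 1^T+I+\frac12\tau\mathbf 1^T=I$.
\end{proof}

This lemma is where the tree structure enters, and nothing of the kind holds in general: for the $4$-cycle the sum of rows $1$ and $3$ of the distance matrix equals the sum of rows $2$ and $4$, so $\delta_0=0$.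

Put $B=-2\mathcal D^{-1}=L-\frac1{n-1}\tau\tau^T$. Since $\mathcal D-2yI=\mathcal D(I+yB)$, the Graham--Pollak formula and the identity $\det(M-ww^T)=\det M\,(1-w^TM^{-1}w)$ for invertible $M$ give, for $y\ge0$,
\begin{equation}\label{eq:PL}
P(y)=(n-1)\det(I+yB)=\det(I+yL)\,\bigl[(n-1)-y\,\tau^T(I+yL)^{-1}\tau\bigr].
\end{equation}
The first form is used in this section and the next, the second in Section~\ref{sec:catalan}. We recall two textbook facts.

\medskip
\noindent\emph{Interlacing.} If $\mu_1\ge\dots\ge\mu_n$ are the eigenvalues of a real symmetric matrix $L$ and $\lambda_1\ge\dots\ge\lambda_n$ those of $L-ww^T$, then $\mu_{i+1}\le\lambda_i\le\mu_i$ for $1\le i\le n-1$.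

\medskip
\noindent\emph{Newton's inequalities.} If a real polynomial $\sum_{k=0}^Nc_ky^k$ of degree $N$ has only real zeros, then $c_k^2\ge c_{k-1}c_{k+1}\bigl(1+\frac1k\bigr)\bigl(1+\frac1{N-k}\bigr)$ for $1\le k\le N-1$.
\medskip

From now on $\mu_1\ge\dots\ge\mu_n=0$ and $\lambda_1\ge\dots\ge\lambda_n$ are the eigenvalues of $L$ and $B$.

\begin{proposition}\label{prop:factor}
We have $\lambda_{n-1}>0>\lambda_n$. Put $t=-\lambda_n$ and $E(y)=\prod_{i<n}(1+\lambda_iy)=\sum_{k=0}^{n-1}e_ky^k$, with $e_{-1}=0$, and let $\rho_k=e_k/e_{k-1}$ for $1\le k\le n-1$. Then: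
\begin{enumerate}
\item[(i)] $P=(n-1)(1-ty)E$, so $d_k=(n-1)(e_k-te_{k-1})$ for $0\le k\le n-2$;
\item[(ii)] all $e_k$ are positive, $\rho_1>\rho_2>\dots>\rho_{n-1}=t$, and $t\le\frac2{n-1}$;
\item[(iii)] $d_k>0$ for $0\le k\le n-2$, and the ratios $d_{k+1}/d_k$ $(0\le k\le n-3)$ decrease strictly.
\end{enumerate}
In particular $(d_k)$ is unimodal; if $d_{k+1}<d_k$ then every peak is at most $k$, and if $d_k>d_{k-1}$ then every peak is at least $k$.
\end{proposition}

\begin{proof}
Interlacing gives $\lambda_{n-1}\ge\mu_n=0$, and $\det B=(-2)^n/\det\mathcal D=-\frac4{n-1}<0$. So no $\lambda_i$ is zero and exactly one is negative. Part (i) is \eqref{eq:PL}. The $e_k$ are positive because $\lambda_i>0$ for $i<n$, and Newton's inequalities for $E$ make the $\rho_k$ strictly decreasing. By \eqref{eq:Pdef} the coefficient $(n-1)(e_{n-1}-te_{n-2})$ of $y^{n-1}$ in $P$ vanishes, so $\rho_{n-1}=t$. The eigenvalues of $B$ are the numbers $-2/\theta$ with $\theta$ an eigenvalue of $\mathcal D$. Hence $\mathcal D$ has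 exactly one positive eigenvalue $\theta_1=2/t$, and $\theta_1\ge\mathbf 1^T\mathcal D\mathbf 1/n\ge n-1$ because all off-diagonal entries of $\mathcal D$ are at least $1$. This proves (ii). Now $d_0=n-1$ and $d_k=(n-1)e_{k-1}(\rho_k-t)>0$ for $1\le k\le n-2$. The polynomial $P$ has only real zeros, so Newton's inequalities give $d_k^2>d_{k-1}d_{k+1}$ for $1\le k\le n-3$, which is (iii). A positive sequence with strictly decreasing ratios increases strictly while the ratio exceeds $1$ and decreases strictly once it falls below $1$.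
\end{proof}

\section{The peak and the trace of $R$}\label{sec:peak}

A Bernoulli variable with success probability $\lambda/(1+\lambda)$ has probability generating function $(1+\lambda y)/(1+\lambda)$. So $e_k/E(1)=\Pr(X=k)$, where $X$ is a sum of independent Bernoulli variables with success probabilities $\lambda_i/(1+\lambda_i)$, $1\le i\le n-1$. A \emph{mode} of $X$ is an integer $M$ that maximizes $\Pr(X=M)$. We use the following theorem of Darroch \cite{Darroch}: \emph{if $X$ is a sum of independent Bernoulli variables with mean $\nu$, then every mode $M$ of $X$ satisfies $|M-\nu|<1$.}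

Two perturbations separate $n-\operatorname{tr}R$ from the peak of $(d_k)$: the passage from $L$ to $B$, which moves the mean, and the factor $1-ty$, which is not a probability generating function. The first is controlled by interlacing. The function $s\mapsto s/(1+s)$ is increasing and less than $1$ on $[0,\infty)$, and $\sum_{i}\mu_i/(1+\mu_i)=n-\operatorname{tr}R$. From $\mu_{i+1}\le\lambda_i\le\mu_i$ we obtain for the mean $\nu=\sum_{i<n}\lambda_i/(1+\lambda_i)$ of $X$
\begin{equation}\label{eq:mean}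
n-\operatorname{tr}R-1<n-\operatorname{tr}R-\frac{\mu_1}{1+\mu_1}\le\nu\le n-\operatorname{tr}R .
\end{equation}
The second perturbation is controlled by the two bounds on $t$ in Proposition~\ref{prop:factor}(ii).

\begin{proof}[Proof of Theorem~\ref{thm:trace}(b)]
\emph{Upper bound.} Let $k_0=\lceil n-\operatorname{tr}R\rceil$; then $k_0\ge1$ because $L\ne0$. If $k_0\ge n-2$ there is nothing to prove, so let $k_0+1\le n-2$. By Darroch's theorem and \eqref{eq:mean}, every mode of $X$ is less than $\nu+1\le k_0+1$. It follows that $\rho_{k_0+1}<1$: otherwise $\rho_j\ge1$ for all $j\le k_0+1$, so $e_0\le\dots\le e_{k_0+1}$, and some mode would be at least $k_0+1$. By Proposition~\ref{prop:factor}(i),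
\[
\frac{d_{k_0+1}-d_{k_0}}{(n-1)e_{k_0}}=-(1-\rho_{k_0+1})+t\,\frac{1-\rho_{k_0}}{\rho_{k_0}} .
\]
If $\rho_{k_0}\ge1$, the first term is negative and the second is not positive. If $\rho_{k_0}<1$, then $t<\rho_{k_0}$ makes the second term smaller than $1-\rho_{k_0}<1-\rho_{k_0+1}$. In both cases $d_{k_0+1}<d_{k_0}$, so every peak is at most $k_0$.

\emph{Lower bound.} Let $M$ be a mode of $X$. By Darroch's theorem and \eqref{eq:mean}, $M>\nu-1>n-\operatorname{tr}R-2$, so it suffices to show that every peak is at least $M-1$. This is trivial if $M\le1$. Let $2\le M\le n-1$. Then $\rho_M\ge1$. We step back one index, because there Newton's inequality for $E$ (degree $n-1$, index $M-1$) provides a margin that exceeds $t$: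
\[
\rho_{M-1}\ge\Bigl(1+\frac1{M-1}\Bigr)\Bigl(1+\frac1{n-M}\Bigr)\rho_M\ge1+\frac1{M-1}+\frac1{n-M}\ge1+\frac4{n-1},
\]
where the last step is $\frac1a+\frac1b\ge\frac4{a+b}$. Since $e_{M-3}\ge0$ and $t\le\frac2{n-1}$,
\[
\frac{d_{M-1}-d_{M-2}}{n-1}=(e_{M-1}-e_{M-2})-t(e_{M-2}-e_{M-3})\ge e_{M-2}(\rho_{M-1}-1-t)>0 .
\]
So every peak is at least $M-1>n-\operatorname{tr}R-3$.
\end{proof}

\section{The path minimizes the trace}\label{sec:path}

For $z>0$ let $\chi_T(z)=\det(zI+L)=\prod_i(z+\mu_i)$. Then $\operatorname{tr}(zI+L)^{-1}=(\log\chi_T)'(z)$, and in particular $\operatorname{tr}R=(\log\chi_T)'(1)$. We straighten $T$ into a path by a local move $T\to T'$ that joins two pendant paths into one, and we show that each move lowers the trace. If $\chi_T/\chi_{T'}=1-\Theta$, then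
\begin{equation}\label{eq:theta}
\operatorname{tr}R_T-\operatorname{tr}R_{T'}=\frac{d}{dz}\log(1-\Theta)\Big|_{z=1}=\frac{-\Theta'(1)}{1-\Theta(1)},
\end{equation}
so for $0<\Theta<1$ the task is to show that $1/\Theta$ is increasing at $z=1$.

\begin{example}\label{ex:K13}
Let $T$ be the star on four vertices and $T'=P_4$. The Laplacian eigenvalues are $0,1,1,4$ and $0,2,2\pm\sqrt2$, so $\chi_T=z(z^3+6z^2+9z+4)$ and $\chi_{T'}=z(z^3+6z^2+10z+4)$. Thus $1/\Theta=z^2+6z+10+4/z$, with derivative $4$ at $z=1$, and \eqref{eq:theta} gives $\frac{4}{441}\cdot\frac{21}{20}=\frac1{105}=\frac{11}5-\frac{46}{21}$. The value of $z$ matters: at $z=\frac12$ the derivative of $1/\Theta$ is $-9$, and the star has the smaller trace $\operatorname{tr}(zI+L)^{-1}$.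
\end{example}

\subsection*{Elimination on a tree}
Gaussian elimination from the leaves toward a root creates no new nonzero entries. The following lemma records the outcome; it is used here and in Section~\ref{sec:catalan}. In a rooted tree, $T_v$ denotes the subtree formed by $v$ and its descendants, and $M[T_v]$ the corresponding principal submatrix.

\begin{lemma}\label{lem:elim}
Let $T$ be rooted, let $M$ be a positive definite matrix indexed by the vertices of $T$ with $M_{vw}=0$ unless $v=w$ or $vw$ is an edge, and let $\zeta$ be a vector. Define recursively, with $c$ running over the children of $v$,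
\[
S_v=M_{vv}-\sum_c\frac{M_{vc}^2}{S_c},\qquad b_v=\zeta_v-\sum_c\frac{M_{vc}\,b_c}{S_c}.
\]
Then $S_v>0$, $\det M[T_v]=\prod_{w\in T_v}S_w$, and $\zeta^TM^{-1}\zeta=\sum_vb_v^2/S_v$.
\end{lemma}

\begin{proof}
We use induction on the size of $T_v$, so $S_w>0$ for all proper descendants $w$ of $v$. Order $T_v$ so that children precede parents, and let $\Lambda$ be the unit lower triangular matrix with $\Lambda_{wc}=M_{wc}/S_c$ for $c$ a child of $w$ and all other off-diagonal entries $0$. Row $w$ of $\Lambda$ is supported on $w$ and its children. So the matrix $\Lambda\operatorname{diag}(S)\Lambda^T$ has diagonal entries $S_w+\sum_cM_{wc}^2/S_c=M_{ww}$; its $(w,c)$-entry for a child $c$ of $w$ is $\Lambda_{wc}S_c=M_{wc}$; and its other entries vanish because the supports are disjoint. Hence it equals $M[T_v]$, which gives the determinant formula and $S_v>0$. For the whole tree the recursion for $b$ reads $\Lambda b=\zeta$, so $\zeta^TM^{-1}\zeta=b^T\operatorname{diag}(S)^{-1}b$.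
\end{proof}

Take $M=zI+L$, root $T$ at a vertex $v$, and put $g_w=1/S_w$ and $\Delta_w=\det M[T_w]$ for $w\ne v$. A non-root vertex has one more neighbor than it has children, and the root has not. Hence
\begin{equation}\label{eq:g}
\frac1{g_w}=z+1+\sum_{c\text{ child of }w}(1-g_c)\quad(w\ne v),\qquad \chi_T=\prod_c\Delta_c\cdot\Bigl(z+\sum_c(1-g_c)\Bigr),
\end{equation}
with $c$ running over the neighbors of $v$ in the second formula. The functions $g_c$ and $\Delta_c$ depend only on the branch $T_c$, and $0<g_c<1$ by induction. The move will leave most branches at $v$ untouched. All that we need to know about them is the following bound on the growth of $1-g$.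

\begin{lemma}\label{lem:g}
At $z=1$, for every $w\ne v$: $0<g_w\le\frac12$ and $0<-g_w'\le\frac12g_w\le\frac12(1-g_w)$.
\end{lemma}

\begin{proof}
Induction on the size of $T_w$. By \eqref{eq:g}, $S_w=2+\sum_c(1-g_c)\ge2$, and $1\le S_w'=1+\sum_c(-g_c')\le1+\frac12\sum_c(1-g_c)=\frac12S_w$. Therefore $0<-g_w'=S_w'/S_w^2\le\frac12g_w$, and $g_w\le1-g_w$ because $g_w\le\frac12$.
\end{proof}

\subsection*{Pendant paths}
Suppose that the branch $T_c$ is a path on $\ell$ vertices with end $c$. Then $\Delta_c=\beta_\ell$ is the determinant of the tridiagonal matrix with diagonal $z+2,\dots,z+2,z+1$ and off-diagonal entries $-1$. Expansion along the first row gives $\beta_\ell=(z+2)\beta_{\ell-1}-\beta_{\ell-2}$ for $\ell\ge1$, with $\beta_0=\beta_{-1}=1$. Put $z=4\sinh^2\eta$ with $\eta>0$, so that $z+2=2\cosh2\eta$. The identity $\cosh(\theta+2\eta)+\cosh(\theta-2\eta)=2\cosh2\eta\cosh\theta$ solves the recurrence: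
\[
\beta_\ell=\frac{\cosh(2\ell+1)\eta}{\cosh\eta}=\cosh2\ell\eta+\tanh\eta\,\sinh2\ell\eta,\qquad \psi_\ell:=\beta_\ell-\beta_{\ell-1}=2\tanh\eta\,\sinh2\ell\eta .
\]
Since $S_c=\beta_\ell/\beta_{\ell-1}$, we have $1-g_c=\psi_\ell/\beta_\ell$. The recurrence can be written $\psi_{\ell+1}=z\beta_\ell+\psi_\ell$, so rooting $P_n$ at an end in \eqref{eq:g} gives $\chi_{P_n}=z\beta_{n-1}+\psi_{n-1}=\psi_n$. We need two addition formulas:
\begin{equation}\label{eq:addition}
\beta_{a+b}-\beta_a\beta_b=\frac{\sinh2a\eta\,\sinh2b\eta}{\cosh^2\eta}=\frac{\psi_a\psi_b}z,\qquad \psi_a\beta_b+\psi_b\beta_a-\psi_{a+b}=\psi_a\psi_b .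
\end{equation}
For the first, $\cosh(2a+2b+1)\eta\,\cosh\eta-\cosh(2a+1)\eta\,\cosh(2b+1)\eta=\frac12[\cosh(2a+2b)\eta-\cosh(2a-2b)\eta]$. For the second, insert $\beta_\ell=\cosh2\ell\eta+\frac12\psi_\ell$ and use $\psi_a\cosh2b\eta+\psi_b\cosh2a\eta=\psi_{a+b}$.

The point $z=1$ corresponds to $\eta=\eta_0$, where
\[
\sinh\eta_0=\tfrac12,\qquad\cosh\eta_0=\sinh2\eta_0=\tfrac{\sqrt5}2,\qquad\cosh2\eta_0=\tfrac32,\qquad\tfrac{dz}{d\eta}=4\sinh2\eta_0=2\sqrt5 .
\]
Consequently
\begin{equation}\label{eq:trpath}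
\operatorname{tr}R_{P_n}=\frac1{2\sqrt5}\,\frac d{d\eta}\log(2\tanh\eta\,\sinh2n\eta)\Big|_{\eta_0}=\frac1{2\sqrt5}\Bigl(\frac2{\sinh2\eta_0}+2n\coth2n\eta_0\Bigr)=\frac25+\frac n{\sqrt5}\coth(2n\eta_0).
\end{equation}

\subsection*{Joining two pendant paths}

\begin{proposition}\label{prop:move}
Let $v$ be a vertex of $T$ of degree at least $3$ at which two branches are pendant paths with $a,b\ge1$ vertices. Let $T'$ be obtained by replacing them with one pendant path on $a+b$ vertices at $v$. Then $\operatorname{tr}R_T>\operatorname{tr}R_{T'}$.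
\end{proposition}

\begin{proof}
Let $\Delta=\prod_c\Delta_c$ and $\kappa=\sum_c(1-g_c)$, taken over the remaining branches at $v$. There is at least one of them since $\deg v\ge3$, so $\kappa>0$. By \eqref{eq:g},
\begin{align*}
\chi_T&=\Delta\,[(z+\kappa)\beta_a\beta_b+\psi_a\beta_b+\psi_b\beta_a],\\
\chi_{T'}&=\Delta\,[(z+\kappa)\beta_{a+b}+\psi_{a+b}]=\Delta\,[\kappa\beta_{a+b}+\psi_{a+b+1}],
\end{align*}
and \eqref{eq:addition} gives $\chi_{T'}-\chi_T=\Delta\,[(z+\kappa)\psi_a\psi_b/z-\psi_a\psi_b]=\Delta\kappa\,\psi_a\psi_b/z>0$. So $\chi_T/\chi_{T'}=1-\Theta$ with $0<\Theta<1$, and the rest of the tree enters $\Theta$ only through $\kappa$: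
\[
\frac1\Theta=J_1+\frac{J_2}\kappa,\qquad J_1=\frac{z\beta_{a+b}}{\psi_a\psi_b},\qquad J_2=\frac{z\psi_{a+b+1}}{\psi_a\psi_b}.
\]
By Lemma~\ref{lem:g}, $\kappa'/\kappa\le\frac12$ at $z=1$. We show that $J_1'\ge0$ and $J_2'/J_2>\frac35$ at $z=1$. Then $(J_2/\kappa)'=(J_2/\kappa)(J_2'/J_2-\kappa'/\kappa)>0$, so $(1/\Theta)'>0$, and \eqref{eq:theta} finishes the proof.

Put $\gamma_a=\coth2a\eta$ and $\sigma_a=-d\gamma_a/d\eta=2a/\sinh^2(2a\eta)$. Dividing $\cosh(2a+2b)\eta$ and $\sinh(2a+2b)\eta$ by $\sinh2a\eta\,\sinh2b\eta$ gives $1+\gamma_a\gamma_b$ and $\gamma_a+\gamma_b$. With the first formula in \eqref{eq:addition} this yields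
\begin{align*}
J_1&=\cosh^2\!\eta\,(1+\gamma_a\gamma_b)+\tfrac12\sinh2\eta\,(\gamma_a+\gamma_b),\\
J_2&=\sinh2\eta\cdot J_3,\qquad J_3=\cosh2\eta\,(\gamma_a+\gamma_b)+\sinh2\eta\,(1+\gamma_a\gamma_b).
\end{align*}
From here on $\eta=\eta_0$. We have $\gamma_1=\frac3{\sqrt5}$, $\sigma_1=\frac85$ and $\gamma_a>1$ for all $a$. The function $s/\sinh^2s$ decreases for $s>0$, because its derivative has the sign of $\tanh s-2s$. As $\sinh4\eta_0=\frac{3\sqrt5}2$, we get $\sigma_a\le\sigma_2=\frac{16}{45}$ for $a\ge2$.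

\emph{The term $J_1$.} Differentiation gives
\[
\frac{dJ_1}{d\eta}=\tfrac{\sqrt5}2(1+\gamma_a\gamma_b)+\tfrac32(\gamma_a+\gamma_b)-\tfrac54(\sigma_a\gamma_b+\gamma_a\sigma_b)-\tfrac{\sqrt5}4(\sigma_a+\sigma_b).
\]
Let $a=1$. The constant terms add up to $\sqrt5\,(\frac12+\frac9{10}-\frac25)=\sqrt5$, the coefficient of $\gamma_b$ is $\frac32+\frac32-2=1$, and the coefficient of $\sigma_b$ is $-\sqrt5\,(\frac34+\frac14)$. So the derivative equals $\sqrt5+\gamma_b-\sqrt5\,\sigma_b$. This is $\sqrt5\,(1+\frac35-\frac85)=0$ for $b=1$, and it is positive for $b\ge2$ since $\sigma_b<1$. The case $b=1$ follows by symmetry. If $a,b\ge2$, then $\frac54(\sigma_a\gamma_b+\gamma_a\sigma_b)\le\frac49(\gamma_a+\gamma_b)$ and $\frac{\sqrt5}4(\sigma_a+\sigma_b)\le\frac{8\sqrt5}{45}$, so the derivative exceeds $\sqrt5-\frac{8\sqrt5}{45}+(\frac32-\frac49)(\gamma_a+\gamma_b)>0$.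

\emph{The term $J_2$.} Using $\sigma_a,\sigma_b\le\frac85$ and $\gamma_a\gamma_b>1$,
\begin{align*}
\frac{dJ_3}{d\eta}&=\sqrt5\,(\gamma_a+\gamma_b)+3(1+\gamma_a\gamma_b)-\tfrac32(\sigma_a+\sigma_b)-\tfrac{\sqrt5}2(\sigma_a\gamma_b+\gamma_a\sigma_b)\\
&>\bigl(\sqrt5-\tfrac{4\sqrt5}5\bigr)(\gamma_a+\gamma_b)+6-\tfrac{24}5>0 .
\end{align*}
Hence $\frac{d}{d\eta}\log J_2>2\coth2\eta_0=\frac6{\sqrt5}$, and $\frac d{dz}\log J_2>\frac6{\sqrt5}\cdot\frac1{2\sqrt5}=\frac35$.
\end{proof}

The estimate for $J_1$ has no slack: for $a=b=1$ we have $J_1=z+3+1/z$, which has its minimum at $z=1$. In that case the strict gain comes from $J_2/\kappa$ alone.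

\begin{proof}[Proof of Theorem~\ref{thm:trace}(a)]
Suppose that $T$ is not a path. Fix a leaf, and among the vertices of degree at least $3$ let $v$ be one at maximal distance from it. At least two branches at $v$ do not contain the leaf. Their vertices are farther from the leaf than $v$, so they have degree at most $2$, and these branches are pendant paths. Proposition~\ref{prop:move} gives a tree on $n$ vertices with one leaf fewer and a strictly smaller trace. Repeating the move, we arrive at a tree with two leaves, which is $P_n$. Now \eqref{eq:trpath} and $\coth>1$ give the claim.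
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Unimodality is part of Proposition~\ref{prop:factor}. By Theorem~\ref{thm:trace}(b) and (a), every peak is at most $\lceil n-\operatorname{tr}R\rceil\le\lceil n-\frac n{\sqrt5}-\frac25\rceil$.
\end{proof}

\section{Strict growth up to $\lfloor n/2\rfloor$}\label{sec:catalan}

\subsection*{The Catalan substitution}
For $1\le k\le n-2$ the difference $d_k-d_{k-1}$ is the coefficient $[y^k](1-y)P(y)$ of $y^k$ in $(1-y)P(y)$. We look for a change of variable that absorbs the factor $1-y$ and in which the threshold $n/2$ appears by itself. Let $C=C(x)=\sum_jC_jx^j=1+x+2x^2+5x^3+\cdots$ be the Catalan series; it satisfies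
\begin{equation}\label{eq:cat}
C=1+xC^2,\qquad\frac{C_j}{C_{j-1}}=\frac{4j-2}{j+1}=4-\frac6{j+1}\quad(j\ge1).
\end{equation}
We substitute $y=C-1$. Then $1+y=C$ and $y=xC^2=x(1+y)^2$. We recall the \emph{Lagrange--B\"urmann formula}: if $\phi$ and $\Gamma$ are formal power series with $\phi(0)\ne0$ and $y(x)$ is the series with $y=x\phi(y)$, then
\[
[x^k]\,\Gamma(y(x))=[y^k]\,\Gamma(y)\,\phi(y)^k\Bigl(1-\frac{y\phi'(y)}{\phi(y)}\Bigr).
\]

\begin{lemma}\label{lem:LB}
For every polynomial $f$ and $k\ge0$: $[y^k](1-y)f(y)=[x^k]\,f(C-1)\,C^{1-2k}$.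
\end{lemma}

\begin{proof}
For $\phi=(1+y)^2$ we have $1-y\phi'/\phi=\frac{1-y}{1+y}$. Take $\Gamma=f(y)(1+y)^{1-2k}$.
\end{proof}

The model case is $f=(1+y)^N$, where the lemma reads $\binom Nk-\binom N{k-1}=[x^k]\,C^{N+1-2k}$. For $2k\le N$ the exponent is positive and the right side is a positive number, with no cancellation. Beyond the middle the exponent is negative, and positivity is lost, as in $1/C=1-xC$. For a tree we imitate this by extracting as many factors $C$ from $P(C-1)$ as possible. With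
\[
\bar P(x)=P(C-1)\,C^{1-n}
\]
Lemma~\ref{lem:LB} gives $d_k-d_{k-1}=[x^k]\,\bar P\,C^{\,n-2k}$ for $1\le k\le n-2$. For power series write $f\succeq g$ if $f-g$ has nonnegative coefficients. This relation is preserved under multiplication by a series $\succeq0$.

\begin{lemma}\label{lem:criterion}
Suppose that $\bar P\succeq\Pi\,Q$, where $\Pi\succeq0$, $\Pi(0)=1$, and $Q=\sum_jQ_jx^j$ has $Q_j>0$ for $0\le j\le n/2$. Then $d_0<d_1<\dots<d_{\lfloor n/2\rfloor}$.
\end{lemma}

\begin{proof}
Let $1\le k\le n/2$; then $k\le n-2$ because $n\ge3$. Since $n-2k\ge0$, the series $C^{n-2k}$ and $\Pi\,C^{n-2k}$ have nonnegative coefficients and constant term $1$. Therefore $d_k-d_{k-1}\ge[x^k]\,Q\,\Pi\,C^{n-2k}\ge Q_k>0$.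
\end{proof}

\begin{example}[the star, continued]\label{ex:starcat}
In Example~\ref{ex:star} write the quadratic factor as $(n-1)(1+y)+3(n-1)y-4y(1+y)$. Since $y/C=xC$,
\[
\bar P=(n-1)(1+3xC)-4(C-1).
\]
The coefficient of $x^j$ is $n-1$ for $j=0$ and $3(n-1)C_{j-1}-4C_j$ for $j\ge1$. By \eqref{eq:cat} the latter is positive if and only if $3(n-1)(j+1)>8(2j-1)$. For $j=1$ this holds since $n\ge3$. For $2\le j\le n/2$ it holds since $n-1\ge2j-1$ and $3(j+1)\ge9$. Lemma~\ref{lem:criterion} with $\Pi=1$ proves Theorem~\ref{thm:main}(a) for the star. The restriction on $j$ is needed: for $n=3$ and $j=2$ the coefficient is $-2$.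
\end{example}

The general case has the same shape. Each neighbor of a root contributes a positive series that is at least $1+3xC$, and a single negative term $-4(C-1)$ has to be beaten. To see this we need a formula for $P$ in which all other terms are positive.

\subsection*{A recursion over rooted subtrees}
Root $T$ at a vertex $r$, to be chosen at the end, and let $m_v$ be the number of vertices of $T_v$. Apply Lemma~\ref{lem:elim} to $M=I+yL$ with $y>0$ and $\zeta=\tau$:
\[
S_v=1+y\deg v-y^2\sum_c\frac1{S_c},\qquad b_v=\tau_v+y\sum_c\frac{b_c}{S_c}.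
\]
Here and below $c$ and $c_1$ run over the children of $v$. By \eqref{eq:PL}, $P=\prod_vS_v\cdot\bigl[(n-1)-y\sum_vb_v^2/S_v\bigr]$. Each child $c$ adds $y$ to $y\deg v$ and $-1$ to $\tau_v$, so its parent sees it through the quantities $1-y/S_c$ and $1-yb_c/S_c$. We also distribute $n-1$ as one unit for each non-root vertex. This suggests the following definitions, for $v\ne r$:
\[
N_v=\prod_{w\in T_v}S_w,\qquad \frac{U_v}{N_v}=1-\frac y{S_v},\qquad \frac{A_v}{N_v}=1-\frac{yb_v}{S_v},\qquad \frac{W_v}{N_v}=\sum_{w\in T_v}\Bigl(1-\frac{yb_w^2}{S_w}\Bigr).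
\]
For every vertex $v$, the root included, let $D_v=\prod_cN_c$, let $D_v^c$ and $D_v^{cc_1}$ be the same product with the indicated factors omitted, and put
\[
u=\sum_c\frac{U_c}{N_c},\qquad\alpha=\sum_c\frac{A_c}{N_c},\qquad\omega=\sum_c\frac{W_c}{N_c},\qquad q=1+yu .
\]

\begin{lemma}\label{lem:ratios}
For $v\ne r$ we have $S_v=q+y$ and
\[
\frac{N_v}{D_v}=q+y,\qquad\frac{U_v}{D_v}=q,\qquad\frac{A_v}{D_v}=q+y\alpha,\qquad\frac{W_v}{D_v}=\omega(q+y)+q+2y\alpha-y\alpha^2 .
\]
For $v=r$ we have $P/D_r=\omega q-y(2-\alpha)^2$.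
\end{lemma}

\begin{proof}
Let $v\ne r$ have $s$ children, so $\deg v=s+1$. Then $S_v=1+y+y\sum_c(1-y/S_c)=q+y$ and $b_v=1-s+\sum_c(1-A_c/N_c)=1-\alpha$. Since $N_v=S_vD_v$, we get $U_v/D_v=S_v-y$, $A_v/D_v=S_v-y(1-\alpha)$ and $W_v/D_v=S_v(\omega+1)-y(1-\alpha)^2$, which are the stated values. At the root the degree equals the number of children, so $S_r=q$ and $b_r=2-\alpha$. The non-root vertices contribute $\omega$ to the bracket in the formula for $P$, and thus $P=qD_r[\omega-y(2-\alpha)^2/q]$.
\end{proof}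

The obstacle is the term $-y\alpha^2$. It always occurs in the combination $\omega q-y\alpha^2=\omega+y(\omega u-\alpha^2)$, and $\omega u-\alpha^2$ is a quadratic form evaluated at the sum of the vectors $(W_c,U_c,A_c)/N_c$. Expanding it produces one term for each child and one for each pair of children. We give names to these terms and show that they satisfy recursions without minus signs. For every vertex $v$, and for non-root vertices $v,v'$ in the last definition, let
\[
H_v=(\omega u-\alpha^2)D_v,\qquad Y_v=(\omega q-y\alpha^2)D_v,\qquad Z(v,v')=W_vU_{v'}+W_{v'}U_v-2A_vA_{v'},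
\]
and let $K_v=\sum_{\{c,c_1\}}Z(c,c_1)D_v^{cc_1}$, summed over unordered pairs of distinct children. The terms for single children are governed by the identity
\begin{equation}\label{eq:WU}
W_vU_v-A_v^2=N_vY_v\qquad(v\ne r),
\end{equation}
which follows from Lemma~\ref{lem:ratios}: $\bigl(\omega(q+y)+q+2y\alpha-y\alpha^2\bigr)q-(q+y\alpha)^2=(q+y)(\omega q-y\alpha^2)$.

\begin{lemma}\label{lem:rec}
Let $v,v'$ be non-root vertices, and let $c'$ run over the children of $v'$. Then
\begin{align}
N_v&=(1+y)D_v+y\sum_cU_cD_v^c,\qquad U_v=D_v+y\sum_cU_cD_v^c,\qquad A_v=U_v+y\sum_cA_cD_v^c,\label{eq:NUA}\\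
H_v&=\sum_cY_cD_v^c+K_v,\qquad Y_v=\sum_cW_cD_v^c+yH_v,\label{eq:HY}\\
W_v&=Y_v+U_v+y\sum_c(W_c+2A_c)D_v^c,\label{eq:W0}\\
Z(v,v')&=N_{v'}\sum_cW_cD_v^c+N_v\sum_{c'}W_{c'}D_{v'}^{c'}+yU_{v'}H_v+yU_vH_{v'}+y^2\sum_{c,c'}Z(c,c')D_v^cD_{v'}^{c'}.\label{eq:Z}
\end{align}
Formulas \eqref{eq:HY} also hold for $v=r$, and
\begin{equation}\label{eq:P0}
P=Y_r+4y\sum_{c}A_cD_r^c-4yD_r\qquad(c\text{ a child of }r).
\end{equation}
\end{lemma}

\begin{proof}
Note that $uD_v=\sum_cU_cD_v^c$, and likewise for $\alpha$ and $\omega$. Then \eqref{eq:NUA} and \eqref{eq:P0} restate Lemma~\ref{lem:ratios}, and so does \eqref{eq:W0} in the form $W_v/D_v=\eta+q+y\omega+2y\alpha$ with $\eta=Y_v/D_v$. Expanding the products of sums and using \eqref{eq:WU} for the children,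
\[
\omega u-\alpha^2=\sum_c\frac{W_cU_c-A_c^2}{N_c^2}+\sum_{\{c,c_1\}}\frac{Z(c,c_1)}{N_cN_{c_1}}=\sum_c\frac{Y_c}{N_c}+\frac{K_v}{D_v},
\]
which is the formula for $H_v$. The formula for $Y_v$ is $\eta=\omega+yH_v/D_v$. For \eqref{eq:Z}, let primes refer to $v'$. Then
\begin{align*}
\frac{Z(v,v')}{D_vD_{v'}}&=(\eta+q+y\omega+2y\alpha)q'+(\eta'+q'+y\omega'+2y\alpha')q-2(q+y\alpha)(q'+y\alpha')\\
&=\eta q'+\eta'q+y\omega q'+y\omega'q-2y^2\alpha\alpha'\\
&=(\eta q'+y\omega)+(\eta'q+y\omega')+y^2(\omega u'+\omega'u-2\alpha\alpha').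
\end{align*}
The last bracket equals $\sum_{c,c'}Z(c,c')/(N_cN_{c'})$. Moreover $\eta q'+y\omega=\omega(q'+y)+yq'H_v/D_v$, and the same holds with the roles of $v$ and $v'$ exchanged. Multiplying by $D_vD_{v'}$ gives \eqref{eq:Z}.
\end{proof}

For a leaf all sums are empty, so $N=1+y$, $D=U=A=W=1$ and $H=Y=K=0$. The recursions show that all these functions are polynomials in $y$, and we may substitute $y=C-1$.

\subsection*{Extracting powers of $C$}
We must divide \eqref{eq:P0} by $C^{n-1}$ and keep the coefficients nonnegative. A factor $1+y=C$ supplies one power of $C$ and a factor $y=xC^2$ supplies two. Guided by the leaf, we try to divide $N_v$ by $C^{m_v}$ and $U_v,A_v,W_v$ by $C^{m_v-1}$. Then $D_v$ is divided by $C^{m_v-1}$, and the term $W_cD_v^c$ in \eqref{eq:HY} allows only $C^{m_v-2}$ for $Y_v$. This is one power short of what \eqref{eq:W0} and \eqref{eq:P0} require. The deficient part of $Y_v$ is $\sum_c(W_c+yY_c)D_v^c$; for a leaf $c$ we would have to divide $W_c+yY_c=1$ by $C$. But both formulas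 contain spare terms $yA_cD_v^c$, and for a leaf $W_c+yY_c+yA_c=1+y=C$. So we introduce
\[
V_v=W_v+yY_v+yA_v\qquad(v\ne r).
\]

\begin{lemma}\label{lem:V}
For $v\ne r$,
\begin{align*}
W_v&=U_v+\sum_c\bigl[V_c+y(W_c+A_c)\bigr]D_v^c+yK_v,\\
V_v&=(1+y)U_v+\sum_c\bigl[(1+y)V_c+y(W_c+A_c)\bigr]D_v^c+(1+y)yK_v,
\end{align*}
and $P=\sum_c(V_c+3yA_c)D_r^c+yK_r-4yD_r$.
\end{lemma}

\begin{proof}
By \eqref{eq:HY}, $Y_v=\sum_c(V_c-yA_c)D_v^c+yK_v$ for every $v$. Inserting this in \eqref{eq:W0} and \eqref{eq:P0} gives the formulas for $W_v$ and $P$. By \eqref{eq:W0} and \eqref{eq:NUA},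
\[
V_v=(1+y)Y_v+(1+y)U_v+y\sum_c(W_c+2A_c)D_v^c+y^2\sum_cA_cD_v^c ,
\]
and after the same insertion the coefficient of $A_cD_v^c$ is $2y+y^2-y(1+y)=y$.
\end{proof}

Assign to each polynomial a \emph{weight}, as in the table below, where $m=m_v$ and $m'=m_{v'}$. A bar means: substitute $y=C-1$ and divide by $C$ to the power of the weight.
\[
\begin{array}{c|ccccc}
\text{polynomial}&N_v,\ V_v&U_v,\ A_v,\ W_v,\ D_v&Y_v&H_v,\ K_v&Z(v,v')\\\hline
\text{weight}&m&m-1&m-2&m-3&m+m'-2
\end{array}
\]
The products $D_v^c$ and $D_v^{cc_1}$ get the sum of the weights of their factors, and $P$ gets weight $n-1$, in agreement with the definition of $\bar P$. Since $\sum_cm_c=m-1$, we have $\bar D_v=\prod_c\bar N_c$; the product $V_cD_v^c$ has weight $m-1$; the products $U_cD_v^c$, $A_cD_v^c$, $W_cD_v^c$ have weight $m-2$; and $Y_cD_v^c$, $Z(c,c_1)D_v^{cc_1}$ have weight $m-3$. In each term of a recursion, count $2$ for a factor $y$ and $1$ for a factor $1+y$, add the weights, and subtract the weight of the left side; the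 result is the exponent of $C$ that remains. For example, $yW_cD_v^c$ leaves $xC^{2+(m-2)-(m-1)}=xC$ in the formula for $W_v$ and $xC^{2+(m-2)-m}=x$ in the formula for $V_v$. Lemmas~\ref{lem:rec} and~\ref{lem:V} become
\begin{align*}
\bar N_v&=\bar D_v+x\sum_c\bar U_c\bar D_v^c,\qquad\bar U_v=\bar D_v+xC\sum_c\bar U_c\bar D_v^c,\qquad\bar A_v=\bar U_v+xC\sum_c\bar A_c\bar D_v^c,\\
\bar K_v&=\sum_{\{c,c_1\}}\bar Z(c,c_1)\bar D_v^{cc_1},\qquad\bar H_v=\sum_c\bar Y_c\bar D_v^c+\bar K_v,\qquad\bar Y_v=\sum_c\bar W_c\bar D_v^c+xC\bar H_v,\\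
\bar W_v&=\bar U_v+\sum_c\bigl[\bar V_c+xC(\bar W_c+\bar A_c)\bigr]\bar D_v^c+x\bar K_v,\\
\bar V_v&=\bar U_v+\sum_c\bigl[\bar V_c+x(\bar W_c+\bar A_c)\bigr]\bar D_v^c+x\bar K_v,\\
\bar Z(v,v')&=\bar N_{v'}\sum_c\bar W_c\bar D_v^c+\bar N_v\sum_{c'}\bar W_{c'}\bar D_{v'}^{c'}+x\bar U_{v'}\bar H_v+x\bar U_v\bar H_{v'}+x^2C^2\sum_{c,c'}\bar Z(c,c')\bar D_v^c\bar D_{v'}^{c'},
\end{align*}
and
\begin{equation}\label{eq:Pbar}
\bar P=\sum_c(\bar V_c+3xC\bar A_c)\bar D_r^c+x\bar K_r-4(C-1)\bar D_r .
\end{equation}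
No negative power of $C$ occurs.

\begin{lemma}\label{lem:pos}
All barred series other than $\bar P$ have nonnegative coefficients, and $\bar D_r(0)=1$. For $v\ne r$ we have $\bar U_v\succeq\bar N_v$ and $\bar A_v,\bar W_v,\bar V_v\succeq\bar U_v$.
\end{lemma}

\begin{proof}
Give the series attached to $v$ the size $m_v$ and $\bar Z(v,v')$ the size $m_v+m_{v'}$. Each right side above is built by sums and products from $x$, $C$, series of smaller size, and series of the same vertex that come earlier in the order $\bar D,\bar K,\bar H,\bar N,\bar U,\bar A,\bar Y,\bar W,\bar V$. Induction gives nonnegativity, and $\bar N_v(0)=\bar D_v(0)=\prod_c\bar N_c(0)=1$. Finally $\bar U_v-\bar N_v=x(C-1)\sum_c\bar U_c\bar D_v^c\succeq0$, and $\bar U_v$ is a summand of $\bar A_v$, $\bar W_v$ and $\bar V_v$.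
\end{proof}

\subsection*{The contribution of a branch}
For a leaf $c$ we have $\bar N_c=\bar U_c=\bar A_c=\bar W_c=\bar V_c=1$, so $\bar V_c+3xC\bar A_c=(1+3xC)\bar N_c$, and \eqref{eq:Pbar} reduces to Example~\ref{ex:starcat} when $r$ is the center of a star. A contribution $1+3xC$ from each of $s$ neighbors beats $4(C-1)$ in degree $j$ only if $3sC_{j-1}>4C_j$. Since $C_j/C_{j-1}\to4$, this fails for large $j$ when $s\le5$. For trees of small degree, such as paths, we need the extra contribution of a branch that is not a leaf. The smallest such branch shows how much can be expected.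

\begin{example}\label{ex:two}
Let $T_c$ consist of $c$ and one leaf. The recursions give $\bar N_c=1+x$, $\bar U_c=1+xC$, $\bar A_c=1+2xC$, $\bar W_c=2+3xC$, $\bar Y_c=1$, $\bar V_c=2+2x+xC$; these come from the polynomials $1+3y+y^2$, $1+2y$, $1+3y$, $2+5y$, $1$, $2+7y+3y^2$. Using $x^2C^2=x(C-1)$,
\[
\bar V_c+3xC\bar A_c=2-4x+10xC=(1+3xC)(1+x)+F,\qquad F:=1-5x+7xC-3x^2C .
\]
So the contribution is $(1+3xC+G)\bar N_c$ with $G:=F/(1+x)$. As a check, root $P_4$ at an inner vertex, with a leaf $c_1$ and this branch $c$. Then $Z(c,c_1)=W_c+U_c-2A_c=1+y$, and Lemma~\ref{lem:V} gives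
\[
P=(1+4y)(1+3y+y^2)+(2+10y+12y^2)(1+y)+y(1+y)-4y(1+y)(1+3y+y^2),
\]
which is $3+16y+20y^2-4y^4$, in agreement with Section~\ref{sec:intro}.
\end{example}

\begin{lemma}\label{lem:G}
Write $G=\sum_jG_jx^j$. Then $G_0=G_1=1$, $G_2=3$, $G_3=8$, all $G_j$ are positive, and $G_j>2C_j-3C_{j-1}$ for all $j\ge1$.
\end{lemma}

\begin{proof}
The coefficients of $F$ are $F_0=1$, $F_1=2$ and $F_j=7C_{j-1}-3C_{j-2}$ for $j\ge2$, so $F_2=4$ and $F_3=11$. They increase strictly: for $j\ge2$ we have $F_{j+1}-F_j=7C_j-10C_{j-1}+3C_{j-2}>0$ since $C_j\ge2C_{j-1}$. From $(1+x)G=F$ we get $G_j=F_j-G_{j-1}$, which gives the listed values, and $G_j=F_j-F_{j-1}+G_{j-2}$ for $j\ge2$, which gives positivity by induction.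

A lower bound for $G_j=F_j-G_{j-1}$ needs an upper bound for $G_{j-1}$. We claim that $G_j\le5C_{j-1}$ for $j\ge1$. This holds for $j=1,2,3$, where it reads $1\le5$, $3\le5$, $8\le10$. For $j\ge4$, induction gives $G_j\le F_j-F_{j-1}+5C_{j-3}=7C_{j-1}-10C_{j-2}+8C_{j-3}$, so it suffices that $2C_{j-1}+8C_{j-3}\le10C_{j-2}$. By \eqref{eq:cat},
\[
\frac{2C_{j-1}+8C_{j-3}}{C_{j-2}}=8-\frac{12}j+\frac{8(j-1)}{4j-10}=10-\frac{12}j+\frac{12}{4j-10}\le10,
\]
because $4j-10\ge j$ for $j\ge4$.

For $j\ge3$ the claim gives $G_j\ge7C_{j-1}-8C_{j-2}$, and $8C_{j-2}/C_{j-1}=\frac{8j}{4j-6}=2+\frac{12}{4j-6}$. Hence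
\[
\frac{G_j-(2C_j-3C_{j-1})}{C_{j-1}}\ge10-\Bigl(2+\frac{12}{4j-6}\Bigr)-\Bigl(8-\frac{12}{j+1}\Bigr)=\frac{12}{j+1}-\frac{12}{4j-6}>0 .
\]
For $j=1,2$ the inequality reads $1>-1$ and $3>1$.
\end{proof}

The proof shows that $5-\frac{12}{j+1}<G_j/C_{j-1}\le5$. So the two sides of the last inequality of the lemma are asymptotically equal, which is why the exact ratios of Catalan numbers are needed.

\begin{lemma}\label{lem:branch}
If $c\ne r$ is not a leaf, then $\bar V_c+3xC\bar A_c\succeq(1+3xC+G)\bar N_c$.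
\end{lemma}

\begin{proof}
Let $w$ run over the children of $c$, and put $\Sigma=\sum_w\bar U_w\bar D_c^w$. There is at least one child and $\bar U_w\succeq\bar N_w$, so $\Sigma\succeq\bar D_c$. In the recursions for $\bar V_c$ and $\bar A_c$ we drop $\bar K_c$ and bound $\bar V_w,\bar W_w,\bar A_w$ below by $\bar U_w$ (Lemma~\ref{lem:pos}). With $\bar U_c=\bar D_c+xC\Sigma$ this gives
\[
\bar V_c\succeq\bar D_c+(1+2x+xC)\Sigma,\qquad\bar A_c\succeq\bar D_c+2xC\Sigma .
\]
Using $6x^2C^2=6xC-6x$ and then $\bar D_c=\bar N_c-x\Sigma$,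
\[
\bar V_c+3xC\bar A_c\succeq(1+3xC)\bar D_c+(1-4x+7xC)\Sigma=(1+3xC)\bar N_c+F\Sigma .
\]
Finally $F\Sigma=G\,(1+x)\Sigma\succeq G\bar N_c$, because $(1+x)\Sigma-\bar N_c=\Sigma-\bar D_c\succeq0$ and $G\succeq0$ by Lemma~\ref{lem:G}.
\end{proof}

\subsection*{The choice of the root}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Let the root $r$ have degree $s$ and $\ell$ neighbors that are not leaves. Drop the term $x\bar K_r\succeq0$ in \eqref{eq:Pbar}, apply Lemma~\ref{lem:branch}, and use $\bar N_c\bar D_r^c=\bar D_r$. This gives $\bar P\succeq\bar D_r\,Q$ with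
\[
Q=s(1+3xC)+\ell\,G-4(C-1),\qquad Q_0=s+\ell>0,\qquad Q_j=3sC_{j-1}+\ell\,G_j-4C_j\quad(j\ge1).
\]
By Lemmas~\ref{lem:criterion} and~\ref{lem:pos} it suffices to find a root with $Q_j>0$ for $1\le j\le n/2$. Two non-leaf neighbors suffice for all $j$; a tree without such a vertex has a vertex of degree at least $n/2$, which suffices in the range $j\le n/2$. We distinguish cases by the diameter, the largest distance between two vertices. A tree on $n\ge3$ vertices of diameter $2$ is a star, treated in Example~\ref{ex:starcat}.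

\emph{Diameter at least $4$.} Let $w_0,w_1,\dots,w_4,\dots$ be a longest path and take $r=w_2$. Its neighbors $w_1$ and $w_3$ are not leaves, so $s\ge\ell\ge2$. By Lemma~\ref{lem:G}, $Q_j\ge6C_{j-1}+2G_j-4C_j>0$ for all $j\ge1$.

\emph{Diameter $3$.} The tree has two adjacent vertices of degree at least $2$, and all other vertices are leaves. Let $r$ be one of the two with the larger degree $s\ge2$. Then $\ell=1$ and $n$ is the sum of the two degrees, so $n\le2s$ and we need only $j\le s$. We have $Q_1\ge6+1-4>0$ and $Q_2\ge6+3-8>0$. If $j=3$, then $s\ge3$ and $Q_3\ge18+8-20>0$. If $4\le j\le s$, then $3s(j+1)-4(4j-2)\ge3j^2-13j+8=j(3j-13)+8>0$, so $3sC_{j-1}>4C_j$ by \eqref{eq:cat}.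
\end{proof}

By part (a) every peak is at least $\lfloor n/2\rfloor$. Together with part (b) this completes the proof of Theorem~\ref{thm:main} and of the conjecture.

\section{The star and the path}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:trace}(c)]
\emph{The star.} Let $k=\lfloor n/2\rfloor$ and $m=n-2$, so that $m\in\{2k-2,2k-1\}$. By Theorem~\ref{thm:main}(a) every peak is at least $k$. If $k=n-2$ we are done. Otherwise $k+1\le m$ and $k\ge2$. Example~\ref{ex:star} gives $d_i=(n-1)\binom mi+4m\binom m{i-1}-4\binom m{i-2}$, so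
\[
d_{k+1}-d_k=(n-1)\Bigl[\binom m{k+1}-\binom mk\Bigr]+4m\Bigl[\binom mk-\binom m{k-1}\Bigr]-4\Bigl[\binom m{k-1}-\binom m{k-2}\Bigr].
\]
For $1\le i\le m$ the difference $\binom mi-\binom m{i-1}$ has the sign of $m+1-2i$. For $i=k+1,k,k-1$ this number is $m-2k-1<0$, $m-2k+1\le0$ and $m-2k+3>0$. Hence $d_{k+1}<d_k$, and $k$ is the unique peak by Proposition~\ref{prop:factor}.

\emph{The path.} By \eqref{eq:trpath}, $\operatorname{tr}R=\frac25+\frac n{\sqrt5}+\varepsilon_n$ with
\[
\varepsilon_n=\frac n{\sqrt5}\bigl(\coth2n\eta_0-1\bigr)=\frac{2n}{\sqrt5\,(e^{4n\eta_0}-1)} .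
\]
The function $(e^{4s\eta_0}-1)/s$ is a power series in $s$ with positive coefficients, so $\varepsilon_n$ decreases in $n$. The Laplacian of $P_3$ has eigenvalues $0,1,3$, so $\operatorname{tr}R_{P_3}=\frac74$ and $\varepsilon_3=\frac{27}{20}-\frac3{\sqrt5}<\frac1{100}$; the last inequality is equivalent to $5\cdot1.34^2<9$. By Theorem~\ref{thm:trace}(b), every peak is greater than $n-\frac n{\sqrt5}-\frac25-\frac1{100}-3>n-\frac n{\sqrt5}-\frac72$.
\end{proof}

Thus the lower end of the interval is attained for every $n$, and the upper end is best possible up to a bounded additive constant.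

\begin{thebibliography}{9}

\bibitem{AABHKLT}
Ghodratollah Aalipour, Aida Abiad, Zhanar Berikkyzy, Leslie Hogben, Franklin H.~J. Kenter, Jephian C.-H. Lin, Michael Tait,
\emph{Proof of a conjecture of Graham and Lov\'asz concerning unimodality of coefficients of the distance characteristic polynomial of a tree},
arXiv:1507.02341 (2015).

\bibitem{Darroch}
Darroch, Ann. Math. Statist. 35 (1964) 1317--1321.

\end{thebibliography}
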